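# A Domain with Presburger Addition and a Decidable Ring Theory

## 1. Division by every prime, and the guess that arithmetic comes back

Presburger arithmetic is the complete first-order theory of the group $\langle\mathbb Z;+,0\rangle$. It is decidable. The complete theory of the ring $\langle\mathbb Z;+,\cdot\rangle$ is undecidable. Jonathan Kirby and Boris Zilber, "Exponentially Closed Fields and the Conjecture on Intersections with Tori", arXiv:1108.1075 (2011), ask what happens between the two. Let $Z$ be an integral domain whose additive group satisfies exactly the same first-order sentences as $\langle\mathbb Z;+,0\rangle$. Can the complete theory of the ring $\langle Z;+,\cdot\rangle$ be decidable?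

The condition on addition becomes concrete through a classical theorem.

**(Sz)** (Szmielew, Fund. Math. 1955.) Two nonzero torsion-free abelian groups $G,G'$ with $\dim_{\mathbb F_p}G/pG=\dim_{\mathbb F_p}G'/pG'$ in $\{0,1,\dots,\infty\}$ for all primes $p$ are elementarily equivalent.

So $G\equiv\mathbb Z$ if and only if $G$ is torsion-free and $|G/pG|=p$ for every prime $p$; the "only if" holds because these properties are expressed by first-order sentences. Call a domain $R$ with $\langle R;+,0\rangle\equiv\langle\mathbb Z;+,0\rangle$ a *Presburger domain*. For a domain $R$ this means just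
$$|R/pR|=p\quad\text{for every prime }p. \tag{1}$$
Indeed, a domain of characteristic $\ell>0$ violates (1), since any prime $p\ne\ell$ is a unit in it and $R/pR=0$; and a domain of characteristic $0$ is torsion-free as a group.

The first guess is that the answer is **no**. Such a ring allows division with remainder by every standard prime, it has no zero divisors, and one expects arithmetic to be encoded in it. Let us test this.

*The ring $\mathbb Z$.* Undecidable.

*The ring $R_1=\mathbb Z+X\mathbb Q[X]$* of rational polynomials with integral constant term. It is a domain, and $R_1/pR_1\cong\mathbb Z/p\mathbb Z$ because $X\mathbb Q[X]$ is divisible. So it is a Presburger domain. It is undecidable. For $w\in R_1$ put $I_w=\{f\in R_1: w\text{ divides }f^2\text{ in }R_1\}$. Then $I_X=X\mathbb Q[X]$: if $f=Xh$ with $h\in\mathbb Q[X]$, then $f^2/X=Xh^2\in R_1$; if $f(0)\ne0$, then $X\nmid f^2$ even in $\mathbb Q[X]$. So $R_1/I_X\cong\mathbb Z$. Let $\chi$ be the ring sentence saying that the sums of four squares are closed under $+,\cdot$ and form, with $x\mapsto x+1$ as successor, a model of Robinson's finitely axiomatized arithmetic. By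 Lagrange's theorem $\mathbb Z\models\chi$. Consider the set of ring sentences $\varphi$ such that
$$R_1\models\forall w\,\big(I_w\text{ is an ideal and }R_1/I_w\models\chi\ \Rightarrow\ R_1/I_w\models\varphi\big).$$
It is deductively closed, contains $\chi$, and is consistent because $w=X$ qualifies. If $\mathrm{Th}(R_1)$ were decidable, this set would be decidable. That contradicts the fact that Robinson's arithmetic has no consistent decidable extension.

So far the guess holds. But dropping any one of the three demands (domain, condition (1), decidability) makes the other two easy.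

* $\mathbb Z$ is a domain with (1), undecidable.
* $\mathbb Z_p$ is a domain with decidable theory (see (C1) in Section 4), but every prime $q\neq p$ is a unit, so $\mathbb Z_p/q\mathbb Z_p=0$.
* $\hat{\mathbb Z}=\prod_p\mathbb Z_p$ satisfies (1) and is torsion-free, and its theory is decidable: by the Feferman–Vaught theorem a ring sentence about $\hat{\mathbb Z}$ translates into a sentence about the Boolean algebra of all sets of primes with finitely many named sets $\{p:\mathbb Z_p\models\psi_k\}$; its truth depends only on the sizes of the Boolean combinations of these sets (this is the Boolean step in Section 8), and the sizes are computable by (C1)–(C3) in Section 4. But $\hat{\mathbb Z}$ has zero divisors.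

An attempt to make $\hat{\mathbb Z}$ a domain by passing to an ultraproduct of the $\mathbb Z_q$ over a nonprincipal ultrafilter destroys (1): a prime $p$ is a unit in $\mathbb Z_q$ for all $q\ne p$, hence a unit in the ultraproduct.

The third ring suggests that the guess is wrong. A ring that is controlled prime by prime can have a decidable theory, and we have to arrange this inside a field.

## 2. The theorems and the textbook facts behind them

**Theorem 1.** There is an integral domain $R$ with $\langle R;+,0\rangle\equiv\langle\mathbb Z;+,0\rangle$ such that $\mathrm{Th}(R;+,\cdot)$ is decidable.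

**Theorem 2.** Let $G$ be an abelian group. The following are equivalent.

1. $G\equiv\langle R;+,0\rangle$ for some integral domain $R$ with $\mathrm{Th}(R;+,\cdot)$ decidable.
2. $G\ne0$, $\mathrm{Th}(G)$ is decidable, and $G$ is torsion-free or $pG=0$ for some prime $p$.

Both come from a general construction, Theorem A in Section 8. Theorem 2 is not used for Theorem 1. Besides (Sz) we quote two results.

**(Ax)** (J. Ax, *The elementary theory of finite fields*, Ann. of Math. 88 (1968).) One can decide whether a given ring sentence holds in $\mathbb F_p$ (a) for all primes $p$, (b) for all but finitely many primes $p$.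

**(AKE)** (Ax–Kochen and Ershov.) (i) Any two henselian valued fields of residue characteristic $0$ with elementarily equivalent residue fields and elementarily equivalent value groups are elementarily equivalent. (ii) $\mathrm{Th}(\mathbb Q_p,\mathbb Z_p)$ is axiomatized by: henselian valued field of characteristic $0$, residue field $\mathbb F_p$, value group a $\mathbb Z$-group with least positive element $v(p)$.

A *$\mathbb Z$-group* is an ordered abelian group elementarily equivalent to $\langle\mathbb Z;+,<\rangle$. It has a least positive element, and $|\Gamma/n\Gamma|=n$ for all $n\geq1$. Example: $\mathbb Q\times\mathbb Z$ ordered lexicographically, with least positive element $(0,1)$.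

*Model theory.* All languages are countable. An $\aleph_1$-saturated structure realizes every finitely satisfiable set of formulas in countably many variables with countably many parameters. Every structure has an $\aleph_1$-saturated elementary extension, and a structure interpretable in an $\aleph_1$-saturated one is $\aleph_1$-saturated. A map between subsets of $M$ and $M^*$ is *partial elementary* if it preserves the truth of all formulas. In the $\aleph_1$-saturated case with $M\equiv M^*$, a partial elementary map on a countable set extends to any larger countable set. A *back-and-forth system* is a nonempty set of isomorphisms between substructures such that each member extends, within the set, to have any prescribed element in its domain, and likewise in its range. All its members are partial elementary, and so $M\equiv M^*$.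

*Decidability.* A complete recursively enumerable theory is decidable. *Effective Lindenbaum lemma*: if the set of consequences of a consistent theory is decidable, the theory has a decidable complete extension: go through all sentences $\sigma_0,\sigma_1,\dots$ and add $\sigma_n$ if it is consistent with what has been added, and $\neg\sigma_n$ otherwise. This is uniform in the given decision procedure.

*Linear disjointness.* For subfields $A,k$ of a field with common subfield $k_0$, $A$ is linearly disjoint from $k$ over $k_0$ if elements of $A$ that are linearly independent over $k_0$ stay so over $k$. Then $A\cap k=k_0$: if $x\in (A\cap k)\setminus k_0$, then $1,x$ are independent over $k_0$ and dependent over $k$. The notion is symmetric, it means that $A\otimes_{k_0}k\to A[k]$ is an isomorphism, and it has the *tower property*: for $k_0\subseteq E\subseteq k$, $A$ is linearly disjoint from $k$ over $k_0$ if and only if $A$ is so from $E$ over $k_0$ and $A(E)$ is so from $k$ over $E$.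

*Valuations.* A valuation ring is integrally closed. For a Galois extension $N/F$ (finite or infinite), $\mathrm{Gal}(N/F)$ permutes the extensions to $N$ of a valuation ring of $F$ transitively. For pairwise incomparable valuation rings $\mathcal O_1,\dots,\mathcal O_r$ of a field with maximal ideals $\mathfrak n_i$, the map $\bigcap\mathcal O_i\to\prod\mathcal O_i/\mathfrak n_i$ is surjective. If $C$ is algebraically closed of characteristic $0$, the Hahn field $C((t^{\mathbb Q}))$ of formal series $\sum_{q\in\mathbb Q}c_qt^q$ with well-ordered support is algebraically closed.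

*Two facts about plane curves.*

**(P1)** If $A$ is algebraically closed and $F\in A[X,Y]$ is irreducible, then $F$ is irreducible over every field $K\supseteq A$. Indeed, a proper factorization over $K$ into factors of total degrees $d_1,d_2\ge1$ solves a finite system of polynomial equations over $A$ for the coefficients of two polynomials of degrees at most $d_1,d_2$. By the Nullstellensatz the system is solvable in $A$. As $d_1+d_2=\deg F$, the degrees are again $d_1,d_2$.

**(P2)** Let $F\in A[X,Y]$ be irreducible over a field $A$ with $\deg_YF\ge1$, and let $F(x,y)=0$ with $x$ transcendental over $A$, in some extension field. If $G\in A[X,Y]$ and $G(x,y)=0$, then $F\mid G$. Otherwise, by Gauss's lemma, $F$ and $G$ are coprime in $A(X)[Y]$; clearing denominators in a Bézout identity gives $UF+WG=c$ with $0\ne c\in A[X]$, and then $c(x)=0$, a contradiction.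

## 3. Subrings cut out prime by prime, and where patching fails

We have $\mathbb Z=\{x\in\mathbb Q: x\in\mathbb Z_p\text{ for all }p\}$. The feature that matters here is the following.

**Lemma 3.1.** For each prime $p$ let $L_p$ be a field of characteristic $0$ and $D_p\subseteq L_p$ a subring with $|D_p/pD_p|=p$ and $1/q\in D_p$ for all primes $q\ne p$. Let $K$ be a field with embeddings $h_p:K\to L_p$. Then $R=\{x\in K:h_p(x)\in D_p\text{ for all }p\}$ is a Presburger domain.

*Proof.* $R$ is a subring of a field, so a domain. Fix $p$. As $D_p/pD_p$ is a nonzero ring with $p$ elements, its additive group is generated by $1$. Given $x\in R$, choose $n\in\{0,\dots,p-1\}$ with $h_p(x)-n\in pD_p$. Then $(x-n)/p\in K$ has image in $D_p$ under $h_p$, and image in $D_q$ under $h_q$ for $q\ne p$, because $1/p\in D_q$. So $(x-n)/p\in R$, and $R/pR$ is generated by $1$. If $1=pz$ with $z\in R$, then $1=ph_p(z)\in pD_p$, a contradiction. So $|R/pR|=p$, and (1) holds. $\square$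

The first choice is $L_p=\mathbb Q_p$, $D_p=\mathbb Z_p$. Then *every* field $K$ embedded in all $\mathbb Q_p$ gives a Presburger domain; $K=\mathbb Q$ gives $\mathbb Z$. To get decidability we want a $K$ so rich that truth in $R$ is determined by truth in the $\mathbb Q_p$, as for $\hat{\mathbb Z}$. The sensible demand is *patching*: if a condition on $x$, possibly depending on $p$, is solvable in every $\mathbb Q_p$, then one $x\in K$ solves all these conditions at once.

This demand cannot be met. Consider
$$(X^2-13)(X^2-17)(X^2-221)=0,\qquad 221=13\cdot17.$$
It has a root in every $\mathbb Q_p$. For $p\ne2,13,17$, the Legendre symbols of $13,17,221$ modulo $p$ have product $1$, so one of them is $1$, and Hensel's lemma applies. For $p=2$, $17\equiv1\pmod 8$ is a square. For $p=13$, $17\equiv2^2$; for $p=17$, $13\equiv8^2$. But a root in $K$ would be a square root of $13$, $17$ or $221$ in $K$, hence one in every $\mathbb Q_p$. This is impossible: $13$ and $221$ have odd valuation in $\mathbb Q_{13}$, and $17$ has odd valuation in $\mathbb Q_{17}$.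

So patching fails for conditions with finitely many solutions: a field has at most $n$ roots of a polynomial of degree $n$, and it cannot mix local roots freely. Patching must be restricted to conditions with *many* local solutions, and these have to be separated from the conditions that force $x$ to be algebraic over the parameters. There is a second difficulty. After a generic $x\in K$ has been chosen over a subfield $A$, a back-and-forth argument must also treat the elements $y\in K$ algebraic over $A(x)$. Inside the $\mathbb Q_p$, whether $F(a,x,Y)$ has a root depends on $p$, and which algebraic functions $K$ contains is further information that the theory would have to record.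

The construction therefore makes three decisions.

* $K$ is algebraically closed, so all $L_p$ are algebraically closed. Then every algebraic function exists, and by (P1) a curve irreducible over an algebraically closed subfield stays irreducible.
* $\mathbb Z_p$ is kept visible, but thickened. $L_p$ is a valued field whose *residue field* contains $\mathbb Z_p$, and $D_p$ is the preimage of $\mathbb Z_p$. Then $D_p$ is a union of cosets of the maximal ideal. We shall prove a dichotomy for definable conditions on $x$ over parameters $u$: either the solution set contains a ball, or $x$ is a root of one of finitely many nonzero polynomials over $\mathbb Z[u]$, which do not depend on $p$ (Proposition 5.6). Only the first kind is patched.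
* Algebraic numbers can never be patched, as $K$ contains only the two elements $\pm\sqrt2$ with square $2$. So they are placed into the $L_p$ by hand, in a computable way (Lemma 6.1).

## 4. Deciding a sentence in all $\mathbb Z_p$ at once

This section supplies the arithmetic input. It also isolates a compactness argument that is used twice.

**Lemma 4.1.** Let $T$ be a theory, let $N(M)$ be a structure uniformly interpreted in the models $M$ of $T$, and write $\rho^N$ for the translation of a sentence $\rho$ about $N(M)$. Let $\varphi$ be a sentence such that any two models $M,M'$ of $T$ with $N(M)\equiv N(M')$ agree on $\varphi$. Then there is $\rho$ with $T\vdash\varphi\leftrightarrow\rho^N$. If $T$ is recursively enumerable, such a $\rho$ can be found from $\varphi$ by searching through proofs.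

*Proof.* Let $\Gamma=\{\rho:T\vdash\varphi\to\rho^N\}$. We claim that $T\cup\Gamma^N\vdash\varphi$. Otherwise there is $M\models T\cup\Gamma^N\cup\{\neg\varphi\}$; let $\Theta=\mathrm{Th}(N(M))$. By hypothesis $T\cup\Theta^N\cup\{\varphi\}$ has no model, so by compactness $T\vdash\varphi\to\neg\vartheta^N$ for some $\vartheta\in\Theta$. Then $\neg\vartheta\in\Gamma$, so $N(M)\models\neg\vartheta$, a contradiction. By compactness, the conjunction $\rho$ of a finite part of $\Gamma$ satisfies $T\vdash\rho^N\to\varphi$. $\square$

For a ring sentence $\psi$ put $S_\psi=\{p:\mathbb Z_p\models\psi\}$.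

**(C1)** *Truth of $\psi$ in $\mathbb Z_p$ is decidable uniformly in $p$.* By (AKE)(ii), $\mathrm{Th}(\mathbb Q_p,\mathbb Z_p)$ is complete and recursively axiomatized, uniformly in $p$.

**(C2)** *One can decide whether $S_\psi$ is finite.* Let $T_H$ be the theory of henselian valued fields of residue characteristic $0$ whose value group is a $\mathbb Z$-group. All $\mathbb Z$-groups are elementarily equivalent, so by (AKE)(i) two models of $T_H$ with elementarily equivalent residue fields are elementarily equivalent. Lemma 4.1 gives a ring sentence $\rho$ such that $T_H$ proves "$\psi$ holds in the valuation ring if and only if $\rho$ holds in the residue field", and a search finds $\rho$ with a proof. The proof uses only finitely many of the axioms "$\ell\ne0$ in the residue field" ($\ell$ prime), and all other axioms of $T_H$ hold in every $(\mathbb Q_p,\mathbb Z_p)$. So we can compute $n$ with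
$$\mathbb Z_p\models\psi\iff\mathbb F_p\models\rho\qquad\text{for all }p>n. \tag{2}$$
Hence $S_\psi$ is finite if and only if $\neg\rho$ holds in almost all $\mathbb F_p$, which (Ax)(b) decides.

**(C3)** *If $S_\psi$ is finite, it can be computed.* With $\rho,n$ as in (2), search for $m\ge n$ such that $(\bigwedge_{\ell\le m,\ \ell\text{ prime}}\ell\ne0)\to\neg\rho$ holds in all $\mathbb F_p$; (Ax)(a) decides this for each $m$, and a suitable $m$ exists because $\neg\rho$ holds in $\mathbb F_p$ for all large $p$. Then $S_\psi\subseteq\{p\le m\}$, and (C1) decides membership for $p\le m$.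

## 5. Algebraically closed valued fields with a ring pulled back from the residue field

Let $\mathcal L$ be the language of rings with two unary predicates $V,D$.

**Definition.** $T_0$ is the recursive $\mathcal L$-theory with the following axioms on $(L,V,D)$.

* (T1) $L$ is an algebraically closed field and $V\ne L$ is a valuation ring of $L$ of residue characteristic $0$. Write $\mathfrak m$ for its maximal ideal, $v$ for the valuation, $C=V/\mathfrak m$.
* (T2) $D$ is a ring with $\mathfrak m\subseteq D\subseteq V$. Put $O=D/\mathfrak m\subseteq C$ and $k=\mathrm{Frac}(O)\subseteq C$.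
* (T3) For each $g\in\mathbb Z[X,\bar Y,\bar Z]$: for all $\bar e\in C$ there is $c\in C$ such that for all $\bar b\in k$, if $g(X,\bar b,\bar e)\not\equiv0$ then $g(c,\bar b,\bar e)\ne0$.

(T3) says that $C$ is large over $k$: polynomials of bounded shape over $k(\bar e)$ have a common nonroot.

*Example.* Let $O$ be a domain of characteristic $0$, let $C$ be an algebraic closure of $\mathrm{Frac}(O)(t_1,t_2,\dots)$, $L=C((t^{\mathbb Q}))$, $V$ the series with support in $\mathbb Q_{\ge0}$, and $D=O+\mathfrak m$. Here a tuple $\bar e$ from $C$ is algebraic over $\mathrm{Frac}(O)(t_1,\dots,t_n)$ for some $n$, and $c=t_{n+1}$ satisfies (T3) because it is transcendental over $k(\bar e)$. So $L\models T_0$. With $O=\mathbb Z_p$ every prime, $p$ included, is a unit of $V$; but $1/p\notin D$.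

$C$ is algebraically closed: lift a monic polynomial over $C$ to a monic polynomial over $V$; its roots lie in $L$, are integral over $V$, hence lie in $V$. Write $\mathcal C=(C;+,\cdot,O)$; it is interpretable in $L$. A *ball* is a set $a+c\,\mathfrak m$ with $c\ne0$. Every ball has cardinality $|L|$: multiplication by a nonzero element of $\mathfrak m$ injects $V$ into $\mathfrak m$, so $|\mathfrak m|=|V|$, and $L=V\cup\{1/z:0\ne z\in\mathfrak m\}$.

For a subfield $A\subseteq L$ write $\mathrm{res}A=(A\cap V)/(A\cap\mathfrak m)\subseteq C$ and $A^{alg}$ for the algebraic closure in $L$. Then $\mathrm{res}(A^{alg})=(\mathrm{res}A)^{alg}$. The left side is algebraically closed by the lifting argument just given. It is algebraic over $\mathrm{res}A$: an $x\in A^{alg}\cap V$ is a root of a polynomial over $A\cap V$ with some coefficient equal to $1$, and its reduction is a nonzero polynomial over $\mathrm{res}A$ with root $\mathrm{res}\,x$.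

### 5.1. The pair $(C,O)$ is determined by $O$

**Lemma 5.1.** If $L,L^*\models T_0$ and $O\equiv O^*$ as rings, then $\mathcal C\equiv\mathcal C^*$.

*Proof.* We may replace $L,L^*$ by $\aleph_1$-saturated elementary extensions. The structure $(k,O)$ is interpretable in $O$, so $(k,O)\equiv(k^*,O^*)$. Both are $\aleph_1$-saturated, as are $\mathcal C,\mathcal C^*$. Let $\mathcal J$ be the set of field isomorphisms $f:A\to A^*$ between countable subfields of $C,C^*$ such that, with $k_A=A\cap k$ and $k_{A^*}=A^*\cap k^*$,

* $f(k_A)=k_{A^*}$, and $f|_{k_A}$ is partial elementary from $(k,O)$ to $(k^*,O^*)$;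
* $A$ is linearly disjoint from $k$ over $k_A$, and $A^*$ from $k^*$ over $k_{A^*}$.

We have $\mathrm{id}_{\mathbb Q}\in\mathcal J$: rational numbers are definable without parameters, and $\mathbb Q\subseteq k$. Members of $\mathcal J$ preserve $O$, because for $a\in A$ we have $a\in O$ if and only if $a\in k_A$ and $(k,O)\models a\in O$. The definition is symmetric, so it suffices to extend a given $f\in\mathcal J$ within $\mathcal J$ to a map with a given $c\in C$ in its domain.

**Step 1: enlarging $k_A$.** *This step lets us put any countable part of $k$ into the domain.* Let $k_A\subseteq E\subseteq k$ be a countable field. By saturation $f|_{k_A}$ extends to a partial elementary $e:E\to E^*\subseteq k^*$. By linear disjointness $A\otimes_{k_A}E\cong A[E]$, and $A^*\otimes_{k_{A^*}}E^*\cong A^*[E^*]$. So $f\otimes e$ gives an isomorphism $A[E]\to A^*[E^*]$, which extends to $A(E)\to A^*(E^*)$. By the tower property $A(E)$ is linearly disjoint from $k$ over $E$, so $A(E)\cap k=E$, and likewise for $*$. Hence the extension is in $\mathcal J$.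

**Step 2: $c$ transcendental over $k(A)$.** *We find a transcendental partner for $c$.* There is $c^*\in C^*$ transcendental over $k^*(A^*)$. By saturation it suffices to satisfy, for finitely many $g_1,\dots,g_n$ and tuples $\bar e_i$ from $A^*$, the conditions $\forall\bar b\in k^*\,(g_i(X,\bar b,\bar e_i)\not\equiv0\to g_i(c^*,\bar b,\bar e_i)\ne0)$. Discard those $g_i$ for which no $\bar b$ gives $g_i(X,\bar b,\bar e_i)\not\equiv0$. Apply (T3) to the product of the remaining ones with disjoint variables $\bar Y_i$. The resulting $c^*$ works: given a $\bar b_1$ with $g_1(X,\bar b_1,\bar e_1)\not\equiv0$, choose such $\bar b_i$ for the other $i$ too; the product is $\not\equiv0$, so it does not vanish at $c^*$, and neither does $g_1$. The same holds for the other indices.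

Extend $f$ by $c\mapsto c^*$. Since $c$ is transcendental over $k(A)$, $A(c)$ is linearly disjoint from $k(A)$ over $A$. By the tower property $A(c)$ is linearly disjoint from $k$ over $k_A$, so $A(c)\cap k=k_A$. Likewise for $*$. So the extension is in $\mathcal J$.

**Step 3: $c$ algebraic over $k(A)$.** *We transport the minimal polynomial; its irreducibility over the larger field must be transported too.* Only finitely many elements of $k$ occur in the coefficients of the monic minimal polynomial $G$ of $c$ over $k(A)$. By Step 1 we may put them into $A$, which does not change $k(A)$. So $G\in A[X]$; let $G^*=f(G)$.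

We claim that $G^*$ is irreducible over $k^*(A^*)$. Otherwise, after clearing denominators, $hG^*=Q_1Q_2$ with $0\ne h\in k^*[A^*]$, $Q_i\in k^*[A^*][X]$, $\deg Q_i=d_i\ge1$, $d_1+d_2=\deg G$. Elements of $k^*[A^*]$ are $k^*$-linear combinations of elements of $A^*$. So we can write $h$ and the coefficients of $Q_1,Q_2$ as combinations, with coefficient vector $\bar b$ from $k^*$, of $f(a_1),\dots,f(a_N)$, where $a_1,\dots,a_N\in A$ are linearly independent over $k_A$. Let $w_1,\dots,w_M$ be a $k_A$-basis of the span of all products $a_ma_n$ and $a_n\cdot(\text{coefficient of }G)$. The $f(w_t)$ are independent over $k_{A^*}$, hence over $k^*$. So, comparing coefficients of the $f(w_t)$, the identity $hG^*=Q_1Q_2$ is equivalent to a finite system of polynomial equations in $\bar b$ over $k_{A^*}$. As the $f(a_n)$ are independent over $k^*$, $h\ne0$ says that some coordinate of $\bar b$ belonging to $h$ is nonzero. Since $f|_{k_A}$ is partial elementary, the corresponding system over $k_A$ has a solution in $k$. It yields $hG=Q_1Q_2$ over $k[A]$ with $h\ne0$ and $\deg Q_i\le d_i$. As $d_1+d_2=\deg G$, in fact $\deg Q_i=d_i\ge1$. This contradicts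 the irreducibility of $G$ over $k(A)$.

Let $c^*\in C^*$ be a root of $G^*$ and extend $f$ by $c\mapsto c^*$. As $[A(c):A]=\deg G=[k(A)(c):k(A)]$, $A(c)$ is linearly disjoint from $k(A)$ over $A$, hence from $k$ over $k_A$ by the tower property, and $A(c)\cap k=k_A$. By the claim the same holds for $*$. $\square$

### 5.2. Lifting residue automorphisms

For a Galois extension $N/F$ and an extension $\mathcal O$ to $N$ of the valuation ring of $F$, put $\mathrm{Dec}(N/F)=\{\sigma\in\mathrm{Gal}(N/F):\sigma\mathcal O=\mathcal O\}$. Each element of it acts on the residue field of $\mathcal O$.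

*Example.* Let $F=\mathbb Q(t)$ with the $t$-adic valuation and $N=F(s)$, $s^2=1+t$. Then $N=\mathbb Q(s)$ and $t=(s-1)(s+1)$, so there are two extensions, at $s=1$ and $s=-1$. They are exchanged by $s\mapsto-s$, and $\mathrm{Dec}(N/F)$ is trivial.

**Lemma 5.2.** Let $F$ be a valued field of residue characteristic $0$, and fix an extension of its valuation ring to $F^{alg}$. Then $\mathrm{Dec}(F^{alg}/F)\to\mathrm{Aut}(\mathrm{res}F^{alg}/\mathrm{res}F)$ is surjective.

*Proof.* **Step 1: finite extensions.** *We lift a residue automorphism from one finite Galois extension.* Let $N/F$ be finite Galois, and let $\mathcal O=\mathcal O_1,\dots,\mathcal O_r$ be all extensions to $N$, with maximal ideals $\mathfrak n_i$. They are pairwise incomparable: if $\mathcal O_i\subsetneq\mathcal O_j=\sigma\mathcal O_i$, then $\mathcal O_i\subsetneq\sigma\mathcal O_i\subsetneq\sigma^2\mathcal O_i\subsetneq\cdots$, impossible since $\sigma$ has finite order. Let $\bar a\in\mathrm{res}N=\mathcal O_1/\mathfrak n_1$ be nonzero. There is $a\in\bigcap\mathcal O_i$ with residue $\bar a$ in $\mathcal O_1/\mathfrak n_1$ and $a\in\mathfrak n_i$ for $i\ge2$. All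 conjugates $\sigma a$ lie in $\bigcap\mathcal O_i$, so $\prod_{\sigma}(X-\sigma a)$ has coefficients in the valuation ring of $F$. Its reduction modulo $\mathfrak n_1$ lies in $(\mathrm{res}F)[X]$, vanishes at $\bar a$, and splits in $\mathrm{res}N$. As $\bar a$ was arbitrary, $\mathrm{res}N/\mathrm{res}F$ is normal.

Now let $\theta\in\mathrm{Aut}(\mathrm{res}N/\mathrm{res}F)$ and choose $\bar a\ne0$ with $\mathrm{res}N=(\mathrm{res}F)(\bar a)$; this is possible as $\mathrm{res}N/\mathrm{res}F$ is finite of characteristic $0$. The reduced polynomial also vanishes at $\theta(\bar a)$, so $\theta(\bar a)$ is the residue of $\sigma a$ for some $\sigma$. If $\sigma\notin\mathrm{Dec}(N/F)$, then $\sigma^{-1}\mathcal O_1=\mathcal O_i$ with $i\ge2$, so $a\in\mathfrak n_i=\sigma^{-1}\mathfrak n_1$ and $\sigma a\in\mathfrak n_1$, contradicting $\theta(\bar a)\ne0$. So $\sigma\in\mathrm{Dec}(N/F)$, and it induces $\theta$.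

**Step 2: passage to $F^{alg}$.** *Compactness of the Galois group glues the finite solutions.* Let $\theta\in\mathrm{Aut}(\mathrm{res}F^{alg}/\mathrm{res}F)$. For $N/F$ finite Galois inside $F^{alg}$, normality shows that $\theta$ preserves $\mathrm{res}N$. Let $X_N$ be the set of $\rho\in\mathrm{Dec}(F^{alg}/F)$ inducing $\theta$ on $\mathrm{res}N$. It is closed, since $\mathrm{Dec}(F^{alg}/F)$ is closed and the condition depends only on $\rho|_N$. It is nonempty: take $\sigma\in\mathrm{Dec}(N/F)$ inducing $\theta|_{\mathrm{res}N}$ and extend it to $\hat\sigma\in\mathrm{Gal}(F^{alg}/F)$. The image under $\hat\sigma$ of the valuation ring of $F^{alg}$ extends the valuation ring of $N$, so by transitivity over $N$ some $\kappa\in\mathrm{Gal}(F^{alg}/N)$ moves it back. Then $\kappa\hat\sigma\in X_N$. Finally $X_{NN'}\subseteq X_N\cap X_{N'}$. So by compactness some $\rho$ lies in all $X_N$, and it induces $\theta$. $\square$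

**Lemma 5.3.** Let $F\subseteq L$, $F^*\subseteq L^*$ be subfields of models of $T_0$, $\sigma:F\to F^*$ an isomorphism of valued fields, and $\tau:(\mathrm{res}F)^{alg}\to(\mathrm{res}F^*)^{alg}$ an isomorphism extending the induced residue map $\bar\sigma$. Then $\sigma$ extends to a valued field isomorphism $F^{alg}\to F^{*alg}$ inducing $\tau$.

*Proof.* Extend $\sigma$ to a field isomorphism $F^{alg}\to F^{*alg}$. The valuation ring of $F^{*alg}$ pulls back to some extension to $F^{alg}$ of the valuation ring of $F$. By transitivity we may compose with an element of $\mathrm{Gal}(F^{alg}/F)$ and obtain a valued isomorphism $\sigma_1$. It induces some $\tau_1\supseteq\bar\sigma$. Then $\tau_1^{-1}\tau\in\mathrm{Aut}((\mathrm{res}F)^{alg}/\mathrm{res}F)$ is induced by some $\rho\in\mathrm{Dec}(F^{alg}/F)$ by Lemma 5.2, and $\sigma_1\rho$ induces $\tau$. $\square$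

### 5.3. The residue map decides everything

**Lemma 5.4.** Let $L,L^*\models T_0$ be $\aleph_1$-saturated, and let $f:A\to A^*$ be a valued field isomorphism of countable algebraically closed subfields whose residue map $\bar f:\mathrm{res}A\to\mathrm{res}A^*$ is partial elementary from $\mathcal C$ to $\mathcal C^*$. Then $f$ is partial elementary from $L$ to $L^*$.

*Proof.* Let $\mathcal F$ be the set of all such $f$. It is closed under unions of countable chains. Its members preserve $V$, and they preserve $D$ because $x\in D$ if and only if $x\in V$ and $\mathrm{res}\,x\in O$. The definition is symmetric, so it suffices to extend a given $f\in\mathcal F$ within $\mathcal F$ to a given $x\in L$.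

**Step 1: capturing a residue.** *For $c\in C$ we find $f'\supseteq f$ in $\mathcal F$ with $c\in\mathrm{res}(\mathrm{dom}f')$.* Let $c\notin\mathrm{res}A$. As $\mathrm{res}A$ is algebraically closed, $c$ is transcendental over it. By saturation of $\mathcal C^*$, $\bar f$ extends to a partial elementary $\tau$ on the countable field $(\mathrm{res}A)(c)^{alg}$. Put $c^*=\tau(c)$; the image of $\tau$ is $(\mathrm{res}A^*)(c^*)^{alg}$. Let $y,y^*$ lift $c,c^*$. Then $v(\sum a_iy^i)=\min_i v(a_i)$ for $a_i\in A$: divide by a coefficient of least value and reduce; the result is a nonzero polynomial over $\mathrm{res}A$ at $c$, which is not $0$. The same holds for $y^*$. So $f$ extends by $y\mapsto y^*$ to a valued isomorphism $A(y)\to A^*(y^*)$. An element of $A(y)\cap V$ can be written $G(y)/H(y)$ with all coefficients in $V$ and some coefficient of $H$ of value $0$; its residue is $\bar G(c)/\bar H(c)$. So $\mathrm{res}A(y)=(\mathrm{res}A)(c)$, and the residue map is the restriction of $\tau$. Lemma 5.3 with $\tau$ extends this to $A(y)^{alg}$ with residue map $\tau$.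

**Step 2: no new residues.** *We enlarge $A$ so that adjoining $x$ does not change the residue field.* Given $f_n\in\mathcal F$ with domain $A_n$ ($f_0=f$), apply Step 1 to the elements of the countable set $\mathrm{res}(A_n(x)^{alg})$ one after the other and take the union. This gives $f_{n+1}\supseteq f_n$ in $\mathcal F$ with $\mathrm{res}A_{n+1}\supseteq\mathrm{res}(A_n(x)^{alg})$. Replacing $f$ by $\bigcup f_n$, we may assume
$$\mathrm{res}(A(x)^{alg})=\mathrm{res}A. \tag{3}$$
Let $x\notin A$; otherwise we are done. If $f$ extends by $x\mapsto x^*$ to a valued isomorphism $\sigma:A(x)\to A^*(x^*)$, then $\bar\sigma$ extends $\bar f$ and has domain $\mathrm{res}A(x)=\mathrm{res}A$, so $\bar\sigma=\bar f$. Then Lemma 5.3 with $\tau=\bar f$ gives an extension to $A(x)^{alg}$ with residue map $\bar f$, which is in $\mathcal F$. So it remains to find $x^*$.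

**Step 3: a new value.** *We treat the case that $v(x-a)\notin v(A)$ for some $a\in A$*, where $v(A)$ is the value group of $A$. Replacing $x$ by $x-a$, let $\gamma=v(x)\notin v(A)$. The group $v(A)$ is divisible, as $A$ is algebraically closed. So the values $v(a_i)+i\gamma$, for the $i$ with $a_i\ne0$, are distinct, and $v(\sum a_ix^i)=\min_i(v(a_i)+i\gamma)$. The value group of $L^*$ is divisible and nontrivial, hence dense without endpoints. By saturation there is $x^*\in L^*$ with $v(f(b))<v(x^*)$ for all $b\in A^\times$ with $v(b)<\gamma$ and $v(x^*)<v(f(b))$ for all $b\in A^\times$ with $v(b)>\gamma$. Then $v(x^*)\notin v(A^*)$, and the same formula holds for $x^*$. For $i\ne j$, comparing $v(a)+i\gamma$ with $v(b)+j\gamma$ means comparing $\gamma$ with $(v(b)-v(a))/(i-j)\in v(A)$; so it is determined by the cut. Hence $x\mapsto x^*$ extends $f$ to a valued isomorphism $A(x)\to A^*(x^*)$.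

**Step 4: no new value.** *We treat the case that $v(x-a)\in v(A)$ for all $a\in A$.* For each $a\in A$ there is $a'\in A$ with $v(x-a')>v(x-a)$: if $v(x-a)=v(b)$ with $b\in A$, then by (3) there is $d\in A\cap V$ with $\mathrm{res}\,d=\mathrm{res}((x-a)/b)$, and $a'=a+bd$ works. By saturation there is $x^*\in L^*$ with
$$v(x^*-f(a))=v(f(b))\quad\text{whenever }a,b\in A\text{ and }v(x-a)=v(b).$$
Indeed, consider finitely many conditions, for $(a_1,b_1),\dots,(a_n,b_n)$. Take $a'\in A$ with $v(x-a')>\max_iv(x-a_i)$. Then $v(a'-a_i)=v(x-a_i)=v(b_i)$, so $f(a')$ satisfies the conditions. Factoring polynomials over $A$ into linear factors, for every $0\ne G\in A[X]$ we find $b\in A^\times$ with $v(G(x))=v(b)$ and $v(G^f(x^*))=v(f(b))$, where $G^f$ is $G$ with $f$ applied to its coefficients. So $x\mapsto x^*$ extends $f$ to a valued isomorphism $A(x)\to A^*(x^*)$. $\square$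

**Proposition 5.5.** If $L,L^*\models T_0$ and $O\equiv O^*$, then $L\equiv L^*$. Hence from an $\mathcal L$-sentence $\varphi$ one can compute a ring sentence $\varphi^\circ$ with $T_0\vdash\varphi\leftrightarrow(D/\mathfrak m\models\varphi^\circ)$.

*Proof.* Take $L,L^*$ $\aleph_1$-saturated. By Lemma 5.1, $\mathcal C\equiv\mathcal C^*$, so by saturation there is a partial elementary map from the algebraic closure of $\mathbb Q$ in $C$ onto that in $C^*$. The algebraic closure $\mathbb Q^{alg}$ of $\mathbb Q$ in $L$ is trivially valued, since the residue characteristic is $0$ and an algebraic extension of a trivially valued field is trivially valued. So it maps isomorphically onto its residue field, which is the algebraic closure of $\mathbb Q$ in $C$. The same holds in $L^*$. So the partial elementary map lifts to an isomorphism $f$ as in Lemma 5.4. As $f$ is partial elementary, $L\equiv L^*$. The second statement is Lemma 4.1 with $T=T_0$ and $N(L)=D/\mathfrak m$. $\square$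

### 5.4. A ball or an algebraic equation

For an $\mathcal L$-formula $\theta(u,x)$ ($u$ a tuple, $x$ a single variable) let $\mathrm{Inf}_\theta(u)$ be the formula
$$\exists a\,\exists c\neq0\ \forall z\in\mathfrak m\ \ \theta(u,a+cz),$$
saying that $\theta(u,\cdot)$ contains a ball. *Example.* For $\theta(x)$: $x\in D$, $\mathrm{Inf}_\theta$ holds, as $\mathfrak m\subseteq D$. For $\theta(u,x)$: $x^2=u$, it fails for every $u$, and then $x$ is a root of $X^2-u\not\equiv0$. The next result says that there is no third possibility, uniformly in all models of $T_0$.

**Proposition 5.6.** For every $\theta(u,x)$ there are $g_1,\dots,g_r\in\mathbb Z[u,X]$ with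
$$T_0\vdash\theta(u,x)\wedge\neg\mathrm{Inf}_\theta(u)\to\bigvee_j\big(g_j(u,x)=0\wedge g_j(u,X)\not\equiv0\big).$$

*Proof.* An element $x$ is algebraic over $\mathbb Q(u)$ if and only if $g(u,x)=0$ and $g(u,X)\not\equiv0$ for some $g\in\mathbb Z[u,X]$. So by compactness it suffices to show: if $L\models T_0$ is $\aleph_1$-saturated, $\theta(u,x)$ holds in $L$ and $x\notin A:=\mathbb Q(u)^{alg}$, then $\theta(u,\cdot)$ contains a ball.

As $A$ is countable and the value group of $L$ has no largest element, saturation gives $c\ne0$ with $v(c)>v(x-a)$ for all $a\in A$. Let $y\in x+c\,\mathfrak m$, that is, $v(y-x)>v(c)$. For $a\in A$ we have $(y-a)/(x-a)=1+(y-x)/(x-a)\in1+\mathfrak m$. So $y\notin A$, and by factoring, $G(y)/G(x)\in1+\mathfrak m$ for all $0\ne G\in A[X]$. Hence $x\mapsto y$ gives a valued isomorphism $A(x)\to A(y)$ over $A$. It sends $G(x)/H(x)$ to $G(y)/H(y)$, which differs from it by a factor in $1+\mathfrak m$. So $\mathrm{res}A(x)=\mathrm{res}A(y)$, and the residue map is the identity. By Lemma 5.3 it extends to a valued isomorphism $A(x)^{alg}\to A(y)^{alg}$ inducing the identity on the residue field. By Lemma 5.4 with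 $L^*=L$ this is partial elementary. It fixes $u$ and sends $x$ to $y$, so $\theta(u,y)$ holds. Thus the ball $x+c\,\mathfrak m$ lies in the solution set. $\square$

## 6. The local data and the algebraic numbers

Let $I=\mathbb N$, or any computable infinite index set identified with $\mathbb N$. The construction starts from rings $(O_i)_{i\in I}$ and multiplicities $(\mu_i)_{i\in I}$ such that the following hold.

* (H1) $O_i$ is an integral domain of characteristic $0$, $|O_i|\le2^{\aleph_0}$.
* (H2) $(i,\psi)\mapsto$ truth of the ring sentence $\psi$ in $O_i$ is computable.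
* (H3) Given a ring sentence $\psi$, one can decide whether $\{i:O_i\models\psi\}$ is finite and, if so, compute this set.
* (H4) $\mu_i\in\{1,2,\dots,\infty\}$, and $\{(i,m):\mu_i\ge m\}$ is decidable.

*Example.* $I$ the set of primes, $O_p=\mathbb Z_p$, $\mu_p=1$. Here (H2) is (C1), and (H3) is (C2) and (C3).

Let $C_i$ be an algebraic closure of $\mathrm{Frac}(O_i)(t_1,t_2,\dots)$, $L_i=C_i((t^{\mathbb Q}))$, $V_i$ its valuation ring, and $D_i=\{x\in V_i:\mathrm{res}\,x\in O_i\}=O_i+\mathfrak m_i$. By the example in Section 5, $L_i\models T_0$ with $D_i/\mathfrak m_i\cong O_i$. Also $|L_i|=2^{\aleph_0}$: there are at most $(2^{\aleph_0})^{\aleph_0}$ series, and already $2^{\aleph_0}$ of the form $\sum_n\epsilon_nt^n$ with $\epsilon_n\in\{0,1\}$. Put $\tilde I=\{(i,\nu):\nu\in\mathbb N,\ \nu<\mu_i\}$ and $L_{(i,\nu)}=L_i$, $D_{(i,\nu)}=D_i$.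

By Proposition 5.5, (H2) and (H3) hold for $\mathcal L$-sentences and the $L_i$ in place of ring sentences and the $O_i$. We use them in this form. In particular one can decide whether an $\mathcal L$-sentence $\sigma$ holds in all $L_i$, namely whether $\{i:L_i\models\neg\sigma\}$ is empty.

Now the algebraic numbers. Fix a computable algebraic closure $\tilde{\mathbb Q}$ of $\mathbb Q$. Let $g_\alpha$ be the minimal polynomial of $\alpha$ over $\mathbb Q$, and for an $\mathcal L$-formula $\theta(x)$ let
$$J(\alpha,\theta)=\{i:L_i\models\exists x(g_\alpha(x)=0\wedge\theta(x))\}.$$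
This is the set of $i$ for which *some* conjugate of $\alpha$ in $L_i$ satisfies $\theta$. Once embeddings $h_i$ are chosen, the theory of the structure in Section 8 will know how large the set of $i$ is for which $h_i(\alpha)$ itself satisfies $\theta$. So the $h_i$ must be chosen such that this size is computable. The device is to make the set infinite whenever $J(\alpha,\theta)$ is.

**Lemma 6.1.** There are embeddings $h_i:\tilde{\mathbb Q}\to L_i$ $(i\in I)$ such that the theories $\Delta_i=\mathrm{Th}(L_i,h_i(\alpha))_{\alpha\in\tilde{\mathbb Q}}$ are decidable uniformly in $i$, and for each $\alpha,\theta$, if $J(\alpha,\theta)$ is infinite, then so is $\{i:L_i\models\theta(h_i(\alpha))\}$. Consequently, given $\theta(\bar x)$ and $\bar\alpha\in\tilde{\mathbb Q}^n$, one can decide whether $S(\theta,\bar\alpha)=\{i:L_i\models\theta(h_i(\bar\alpha))\}$ is finite and, if so, compute it.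

*Proof.* **Step 1: a schedule of wishes.** *Each index receives at most one wish, and each fulfillable wish recurs infinitely often.* By (H3) we can computably enumerate as $(\alpha_j,\theta_j)_{j\ge1}$ all pairs with $J(\alpha,\theta)$ infinite, each pair infinitely often. Let $i_0=-1$, and let $i_j$ be the least element of $J(\alpha_j,\theta_j)$ that is $>i_{j-1}$; by (H2) it is computable. Let $\rho_i$ be the sentence $\theta_j(\alpha_j)$ if $i=i_j$. If $i$ is no $i_j$, let $\rho_i$ be a tautology, read as a statement about $\alpha_j:=0$. This is computable in $i$, as $(i_j)$ is strictly increasing. Let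
$$\Delta_i^0=\mathrm{Th}(L_i)\cup\mathrm{diag}(\tilde{\mathbb Q})\cup\{\rho_i\},$$
where $\mathrm{diag}(\tilde{\mathbb Q})$ is the diagram of the field $\tilde{\mathbb Q}$ with constants for its elements.

**Step 2: $\Delta_i^0$ is consistent and uniformly decidable.** *We reduce its consequences to truth in $L_i$.* Write $\rho_i=\rho(\alpha_j)$. Given $\psi(\bar\alpha)$, find $\beta$ with $\mathbb Q(\beta)=\mathbb Q(\bar\alpha,\alpha_j)$ and write $\bar\alpha=r(\beta)$, $\alpha_j=s(\beta)$ with polynomials $r,s$ over $\mathbb Q$. Then
$$\Delta_i^0\vdash\psi(\bar\alpha)\iff L_i\models\forall x\,\big(g_\beta(x)=0\wedge\rho(s(x))\to\psi(r(x))\big). \tag{4}$$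
For "$\Leftarrow$": in every model of $\Delta_i^0$ the right-hand sentence holds, $\beta$ is a root of $g_\beta$, and $\rho(s(\beta))$ holds; so $\psi(r(\beta))$ holds. For "$\Rightarrow$": let $x\in L_i$ be a root of $g_\beta$ with $\rho(s(x))$. The embedding $\beta\mapsto x$ extends to $\tilde{\mathbb Q}\to L_i$ and makes $L_i$ a model of $\Delta_i^0$, so $\psi(r(x))$ holds. By (H2) the right side of (4) is decidable uniformly in $i$. Consistency holds because $i_j\in J(\alpha_j,\theta_j)$: a root $x$ of $g_{\alpha_j}$ with $\theta_j(x)$ gives an embedding $\alpha_j\mapsto x$ that extends to $\tilde{\mathbb Q}$.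

**Step 3: the embeddings.** *We complete $\Delta_i^0$ and realize the completion in $L_i$ itself.* By the effective Lindenbaum lemma, $\Delta_i^0$ has a complete extension $\Delta_i$, decidable uniformly in $i$. The set of embeddings $\tilde{\mathbb Q}\to L_i$ is compact, being closed in the product over $\alpha$ of the finite sets of roots of $g_\alpha$ in $L_i$. By primitive elements, each sentence of $\Delta_i$ can be written $\psi(\beta)$ with a single constant. The embeddings $h$ with $L_i\models\psi(h(\beta))$ form a clopen set. It is nonempty: the $\mathcal L$-sentence $\exists x(g_\beta(x)=0\wedge\psi(x))$ follows from $\Delta_i\supseteq\mathrm{Th}(L_i)$, so it is true in $L_i$, and a witness gives an embedding. As $\Delta_i$ is closed under conjunction, these clopen sets are closed under finite intersections. So some $h_i$ lies in all of them, and $\mathrm{Th}(L_i,h_i(\alpha))_\alpha=\Delta_i$.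

**Step 4: the sets $S(\theta,\bar\alpha)$.** *We read off the two remaining claims.* If $J(\alpha,\theta)$ is infinite, then $(\alpha,\theta)=(\alpha_j,\theta_j)$ for infinitely many $j$, and $L_{i_j}\models\theta(h_{i_j}(\alpha))$ for these $j$, since $\rho_{i_j}\in\Delta_{i_j}$. For the last statement, reduce to a single $\alpha$ by a primitive element. If $J(\alpha,\theta)$ is infinite, then $S$ is infinite. Otherwise $S\subseteq J(\alpha,\theta)$, a finite set that (H3) computes, and $\Delta_i$ decides membership in $S$. $\square$

## 7. The field $K$: patching all conditions that contain a ball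

Let $\mathfrak c=2^{\aleph_0}$. We build an increasing chain $(K_\xi)_{\xi<\mathfrak c}$ of algebraically closed fields with $|K_\xi|\le|\xi|+\aleph_0<\mathfrak c$, together with compatible embeddings $h_\iota:K_\xi\to L_\iota$ for all $\iota\in\tilde I$. Put $K_0=\tilde{\mathbb Q}$ with $h_{(i,\nu)}=h_i$ from Lemma 6.1, and take unions at limits. Partitions are always allowed to have empty (zero) blocks.

**Definition.** A *task over $K_\delta$* consists of a polynomial $F\in\mathbb Z[u,X,Y]$, $\mathcal L$-formulas $\eta_1,\dots,\eta_s(u,X,Y)$, a tuple $a\in K_\delta$ such that $F(a,X,Y)$ is irreducible in $K_\delta[X,Y]$ with $\deg_Y\ge1$, and a partition $\tilde I=b_1\sqcup\dots\sqcup b_s$ with $L_\iota\models\mathrm{Inf}_{\zeta_j}(h_\iota(a))$ for $\iota\in b_j$, where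
$$\zeta_j(u,X):=\exists Y\,(F(u,X,Y)=0\wedge\eta_j(u,X,Y)).$$

*Example.* Let $F=Y$, $\eta_j$: "$X-j\in pD$" for $0\le j<p$, and any partition $(b_j)_{j<p}$ of $\tilde I$. As $p$ is a unit of $V_\iota$, $j+\mathfrak m_\iota=j+p\mathfrak m_\iota$ is a ball satisfying $\eta_j$, so this is a task. Solving it means finding one $x\in K$ with prescribed residues modulo $pD_\iota$ at all $\iota$ simultaneously.

As $\tilde I$ is countable, there are at most $\mathfrak c$ tasks over $K_\delta$, and at least one (take $F=Y$, $s=1$, $\eta_1$ a tautology). List them, possibly with repetitions, as $(t_{\delta,\gamma})_{\gamma<\mathfrak c}$. Fix a bijection $\xi\mapsto(\delta,\gamma)$ from $\mathfrak c$ to $\mathfrak c\times\mathfrak c$ with $\delta\le\xi$ (Gödel pairing). At stage $\xi$ we treat $t_{\delta,\gamma}$. So every task over every $K_\delta$ is treated at some stage $\xi\ge\delta$.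

**Stage $\xi$.** *We add one point $(x,y)$ on the curve with the prescribed local behavior.* For $\iota\in b_j$, the set $\{x\in L_\iota:\zeta_j(h_\iota(a),x)\}$ contains a ball, so it has $\mathfrak c$ elements, while fewer than $\mathfrak c$ elements of $L_\iota$ are algebraic over $h_\iota(K_\xi)$. So we can choose $x_\iota$ in this set transcendental over $h_\iota(K_\xi)$, and $y_\iota$ with $F(h_\iota(a),x_\iota,y_\iota)=0$ and $\eta_j(h_\iota(a),x_\iota,y_\iota)$. By (P1), $F(a,X,Y)$ is irreducible over $K_\xi$. By (P2), the kernel of $K_\xi[X,Y]\to L_\iota$, $(X,Y)\mapsto(x_\iota,y_\iota)$ (via $h_\iota$ on $K_\xi$), is exactly $(F(a,X,Y))$, for every $\iota$. This is the decisive point: the kernel does not depend on $\iota$. So all $h_\iota$ extend to the single field $\mathrm{Frac}\big(K_\xi[X,Y]/(F(a,X,Y))\big)$. Let $K_{\xi+1}$ be its algebraic closure, and extend each $h_\iota$ to it; this is possible since $L_\iota$ is algebraically closed.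

Let $K=\bigcup_{\xi<\mathfrak c}K_\xi$, with embeddings $h_\iota:K\to L_\iota$, and
$$R=\{x\in K:\ h_\iota(x)\in D_\iota\text{ for all }\iota\in\tilde I\}. \tag{5}$$

## 8. The Boolean-valued structure and its complete theory

To describe $K$ together with all its local embeddings, we record for each formula and tuple the *set of indices* at which the formula holds.

**Definition.** The language $\mathcal L_2$ has a field sort, a Boolean algebra sort, constants $\alpha\in\tilde{\mathbb Q}$ in the field sort, constants $e_i$ $(i\in I)$ in the Boolean sort, and for each $\mathcal L$-formula $\theta(x_1,\dots,x_n)$ a function $[\theta]$ from $n$-tuples of the field sort to the Boolean sort. $\mathfrak M$ is the structure with sorts $K$ and $\mathcal P(\tilde I)$, with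
$$[\theta](a)=\{\iota\in\tilde I:L_\iota\models\theta(h_\iota(a))\},\qquad e_i=\{(i,\nu):\nu<\mu_i\}.$$

*Example.* $[D](x)=1$ says that $h_\iota(x)\in D_\iota$ for all $\iota$. So $R$ is definable in $\mathfrak M$ as $\{x\in K:[D](x)=1\}$.

For $b$ in an atomic Boolean algebra let $\#b\in\{0,1,\dots,\infty\}$ be the number of atoms below $b$. Then $\#b=0$ if and only if $b=0$, and $\#$ is additive on disjoint joins, since an atom below $b\vee b'$ is below $b$ or $b'$.

**Definition.** $\Sigma$ is the following $\mathcal L_2$-theory about structures with sorts $K$ and $\mathbb B$.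

* (S1) $K$ is an algebraically closed field; the diagram of $\tilde{\mathbb Q}$.
* (S2) $\mathbb B$ is an atomic Boolean algebra; the $e_i$ are pairwise disjoint; $\#e_i\ge m$ if $\mu_i\ge m$, and $\#e_i<m$ if $\mu_i<m$.
* (S3a) Whenever $\pi$ is a propositional combination and $\theta_0,\dots,\theta_n$ are $\mathcal L$-formulas such that $\forall\bar z\,\pi(\theta_0(\bar z_0),\dots,\theta_n(\bar z_n))$ holds in all $L_i$, each $\bar z_l$ being a finite sequence of variables from $\bar z$: for all $\bar z\in K$, $\pi([\theta_0](\bar z_0),\dots,[\theta_n](\bar z_n))=1$.
* (S3b) For $f\in\mathbb Z[\bar x]$: $[f=0](\bar x)=1$ if $f(\bar x)=0$, and $[f=0](\bar x)=0$ otherwise.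
* (S4) For all $F,\eta_1,\dots,\eta_s$, with $\zeta_j$ as in Section 7: for all $a\in K$ with $F(a,X,Y)$ irreducible over $K$, $\deg_Y\ge1$, and all partitions $b_1,\dots,b_s$ of $1$ in $\mathbb B$ with $b_j\le[\mathrm{Inf}_{\zeta_j}](a)$, there are $x,y\in K$ with $F(a,x,y)=0$ and $b_j\le[\eta_j](a,x,y)$ for all $j$.
* (S5) For each $\theta$, $\bar\alpha\in\tilde{\mathbb Q}^n$ and $S=S(\theta,\bar\alpha)$: $e_i\le[\theta](\bar\alpha)$ if $i\in S$; $e_i\wedge[\theta](\bar\alpha)=0$ if $i\notin S$; and if $S$ is finite, $[\theta](\bar\alpha)=\bigvee_{i\in S}e_i$.

In (S4), irreducibility is first-order in $a$: one quantifies over the coefficients of factors of degree at most $\deg_{X,Y}F$. From (S3a) we get $[\theta\wedge\theta']=[\theta]\wedge[\theta']$ and $[\neg\theta]=\neg[\theta]$ at the corresponding tuples, and $[\theta]\le[\theta']$ if $\theta\to\theta'$ is valid in all $L_i$, for example if it is provable in $T_0$.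

*$\mathfrak M\models\Sigma$.* (S1) and (S2) are clear. (S3a) holds coordinatewise, and (S3b) holds because the $h_\iota$ are embeddings. For (S4): the finite tuple $a$ lies in some $K_\delta$, $F(a,X,Y)$ is irreducible over $K_\delta$ as it is over $K$, and we have a task over $K_\delta$. It is treated at some stage, and the point added there is as required. (S5) holds because $h_{(i,\nu)}=h_i$ on $\tilde{\mathbb Q}$.

*$\Sigma$ is recursively enumerable*: use (H4) for (S2), decidability of truth in all $L_i$ for (S3a), and Lemma 6.1 for (S5).

**Theorem A.** Assume (H1)–(H4). Then $\Sigma$ is complete. Hence $\mathrm{Th}(\mathfrak M)$ is decidable, and so is $\mathrm{Th}(R;+,\cdot)$, as $R=\{x\in K:[D](x)=1\}$ is definable in $\mathfrak M$.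

*Proof.* Let now $\mathfrak M=(K,\mathbb B)$ and $\mathfrak M^*=(K^*,\mathbb B^*)$ be arbitrary $\aleph_1$-saturated models of $\Sigma$. We show $\mathfrak M\equiv\mathfrak M^*$. As every model has an $\aleph_1$-saturated elementary extension, $\Sigma$ is then complete, hence decidable.

Let $\mathcal I$ be the set of pairs $(f,g)$ such that

* $f:A\to A^*$ is an isomorphism of countable algebraically closed subfields of $K,K^*$ containing $\tilde{\mathbb Q}$ and fixing these constants;
* $g:\mathbb B_0\to\mathbb B_0^*$ is an isomorphism of countable subalgebras of $\mathbb B,\mathbb B^*$ with $\#g(b)=\#b$, $e_i\in\mathbb B_0$, $g(e_i)=e_i$;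
* for every $\theta$ and every tuple $a\in A$: $[\theta](a)\in\mathbb B_0$ and $g([\theta](a))=[\theta](f(a))$.

Such pairs are isomorphisms of substructures, $\mathcal I$ is closed under unions of countable chains, and its definition is symmetric. So it suffices to show that $\mathcal I$ is nonempty and that pairs extend to given elements $b\in\mathbb B$ and $x\in K$.

**Step 1: $\mathcal I$ is nonempty.** *Here the placement of the algebraic numbers is used.* Let $A=A^*=\tilde{\mathbb Q}$, and let $\mathbb B_0$ be generated by the $e_i$ and the $[\theta](\bar\alpha)$. By (S3a) the $[\theta](\bar\alpha)$ form a subalgebra. Let $w$ be a Boolean expression in the generators and $E$ the join of the finitely many $e_i$ occurring in it. Outside $E$, $w$ agrees with the expression in which these $e_i$ are replaced by $0$, hence with some $[\theta](\bar\alpha)$. For each $e_i$ occurring in $w$, (S5) and disjointness give $w\wedge e_i\in\{0,e_i\}$. So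
$$w=\big([\theta](\bar\alpha)\setminus E\big)\vee E',$$
where $E'\le E$ is a finite join of $e_i$'s, and $\theta,\bar\alpha,E,E'$ depend only on the expression, not on the model. If $S(\theta,\bar\alpha)$ is infinite, then $\#w=\infty$, because infinitely many disjoint $e_i$ lie below $w$, and they are nonzero as $\mu_i\ge1$. If $S(\theta,\bar\alpha)$ is finite, (S5) makes $w$ an explicit finite join of $e_i$'s, and $\#w$ is the sum of the corresponding $\mu_i$. So $\#w$ is the same in both models; in particular, $w=0$ holds in both or in neither. Hence sending each expression in $\mathfrak M$ to the same expression in $\mathfrak M^*$ is a well-defined isomorphism $g$ preserving $\#$, and $(\mathrm{id},g)\in\mathcal I$.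

**Step 2: the Boolean step.** *Given $b\in\mathbb B$, we extend $g$ to $b$, leaving $f$ unchanged.* We look for $b^*\in\mathbb B^*$ with
$$\#(g(w)\wedge b^*)=\#(w\wedge b),\qquad\#(g(w)\setminus b^*)=\#(w\setminus b)\qquad\text{for all }w\in\mathbb B_0. \tag{6}$$
Given such $b^*$, put $g((w\wedge b)\vee(w'\setminus b))=(g(w)\wedge b^*)\vee(g(w')\setminus b^*)$. By (6), $w\wedge b=0$ if and only if $g(w)\wedge b^*=0$, and likewise for $\setminus$. Applied to symmetric differences, this shows that the map is a well-defined isomorphism of the generated algebras. It preserves $\#$ by additivity.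

By saturation it suffices to satisfy (6) for finitely many $w$, with values $\infty$ replaced by "$\ge N$". By additivity it suffices to do so for the minimal nonzero elements $w_1,\dots,w_r$ of the finite subalgebra that these $w$ generate. Choose $b_l^*\le g(w_l)$ as follows.

* If $\#(w_l\wedge b)=n<\infty$, let $b_l^*$ be a join of $n$ atoms below $g(w_l)$.
* Otherwise, if $\#(w_l\setminus b)=n<\infty$, let $b_l^*$ be the complement in $g(w_l)$ of a join of $n$ atoms below $g(w_l)$.
* If both are $\infty$, let $b_l^*$ be a join of $N$ atoms below $g(w_l)$.

Since $\#g(w_l)=\#w_l$, this is possible and gives the required values on both sides. Put $b^*=\bigvee_lb_l^*$.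

**Step 3: the field step, reduction to finitely many conditions.** *Given $x\in K\setminus A$, we extend $f$ to the countable field $A_1=A(x)^{alg}$.* By countably many Boolean steps and a union, we may assume that $[\theta](\bar y)\in\mathbb B_0$ for all $\theta$ and all tuples $\bar y\in A_1$. We look for an embedding $f_1:A_1\to K^*$ extending $f$ with $[\theta](f_1(\bar y))=g([\theta](\bar y))$ for all $\theta,\bar y$; then $(f_1,g)\in\mathcal I$. With one unknown for each element of $A_1$, this is a set of countably many conditions: polynomial equations and inequations over $A$ that hold among elements of $A_1$, transported by $f$ (for $y\in A$ they include "unknown $=f(y)$"), and the Boolean conditions. By saturation it suffices to realize finitely many. They concern elements $y_1,\dots,y_n\in A_1$: finitely many equations and inequations over $A$ satisfied by $(y_1,\dots,y_n)$, and conditions $[\theta_l](\bar z)=g([\theta_l](\bar y))$, $l\le q$, where $\bar z=(z_1,\dots,z_n)$ are the unknowns and each $\theta_l$ involves some of them.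

**Step 4: one point on one curve.** *We encode $y_1,\dots,y_n$ by a single point $(x,y)$ of a plane curve over $A$.* By the primitive element theorem $A(x,y_1,\dots,y_n)=A(x,y)$ for some $y\in A_1$, and $y_l=N_l(x,y)/H(x)$ with $N_l\in A[X,Y]$, $0\ne H\in A[X]$. Let $F(a,X,Y)\in A[X,Y]$ be irreducible with $\deg_Y\ge1$, vanishing at $(x,y)$, where $F\in\mathbb Z[u,X,Y]$ and the tuple $a\in A$ contains all coefficients in play. For each of the inequations $P(y_1,\dots,y_n)\ne0$ let $W=H^dP(N_1/H,\dots,N_n/H)\in A[X,Y]$ with $d$ large; so $W(x,y)\ne0$. For $\varepsilon\in\{0,1\}^q$ let $\eta_\varepsilon(u,X,Y)$ be an $\mathcal L$-formula which for $u=a$ says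
$$H(X)\ne0\ \wedge\ \bigwedge_WW(X,Y)\ne0\ \wedge\ \bigwedge_l\theta_l^{\varepsilon_l}(N_1/H,\dots,N_n/H)\qquad(\theta^1=\theta,\ \theta^0=\neg\theta).$$
The following is valid in every $L_i$, with the coefficients of $H,W,N_l$ as entries of $u$:
$$\Big(H\ne0\wedge\bigwedge_WW\ne0\wedge\bigwedge_{l}z_lH=N_l\Big)\to\Big(\eta_\varepsilon(u,X,Y)\leftrightarrow\bigwedge_l\theta_l^{\varepsilon_l}(\bar z)\Big). \tag{7}$$
Let $B_\varepsilon=[\eta_\varepsilon](a,x,y)$. At $(u,X,Y,\bar z)=(a,x,y,\bar y)$ the hypotheses of (7) have Boolean value $1$ by (S3b). So by (S3a), $B_\varepsilon=\bigwedge_l[\theta_l](\bar y)^{\varepsilon_l}\in\mathbb B_0$, where $b^1=b$, $b^0=\neg b$. In particular the $B_\varepsilon$ form a partition of $1$.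

**Step 5: the conditions contain balls.** *We check the hypothesis of (S4).* Let $\zeta_\varepsilon(u,X)=\exists Y(F(u,X,Y)=0\wedge\eta_\varepsilon(u,X,Y))$. We claim
$$B_\varepsilon\le[\mathrm{Inf}_{\zeta_\varepsilon}](a). \tag{8}$$
As $[F=0](a,x,y)=1$, (S3a) gives $B_\varepsilon\le[\zeta_\varepsilon](a,x)$. By Proposition 5.6 and (S3a),
$$[\zeta_\varepsilon](a,x)\setminus[\mathrm{Inf}_{\zeta_\varepsilon}](a)\ \le\ \bigvee_j\,[\,g_j(u,X)\not\equiv0\ \text{and}\ g_j(u,x)=0\,](a,x).$$
Since $x\notin A$ and $A$ is algebraically closed, $x$ is transcendental over $A$. So for each $j$ either $g_j(a,X)\equiv0$, and then all coefficients of $g_j(a,X)$ are $0$ and $[g_j(u,X)\not\equiv0](a)=0$ by (S3a) and (S3b); or $g_j(a,x)\ne0$, and then $[g_j=0](a,x)=0$ by (S3b). So the right side is $0$, and (8) follows.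

**Step 6: patching in $\mathfrak M^*$.** *We apply (S4) on the other side and read off all conditions.* Apply $g$ to (8): as $a\in A$, $g(B_\varepsilon)\le[\mathrm{Inf}_{\zeta_\varepsilon}](f(a))$. The polynomial $F(f(a),X,Y)$ is irreducible over the algebraically closed field $A^*$, hence over $K^*$ by (P1). The $g(B_\varepsilon)$ form a partition of $1$. So (S4) in $\mathfrak M^*$ gives $x^*,y^*\in K^*$ with $F(f(a),x^*,y^*)=0$ and $g(B_\varepsilon)\le B^*_\varepsilon:=[\eta_\varepsilon](f(a),x^*,y^*)$ for all $\varepsilon$. The $B^*_\varepsilon$ are pairwise disjoint: by (S3a) and (7), with $z_l=N_l/H$ in each $L_i$, no two distinct $\eta_\varepsilon$ can hold together. As the $g(B_\varepsilon)$ partition $1$, it follows that $B^*_\varepsilon=g(B_\varepsilon)$ for each $\varepsilon$.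

*Inequations.* The join of the $B^*_\varepsilon$ is $1$, so the transported $H^f$ and $W^f$ have $[\,\cdot=0]=0\ne1$ at $(x^*,y^*)$. By (S3b) they do not vanish there. Put $y_l^*=N_l^f(x^*,y^*)/H^f(x^*)$. Then the inequations hold at $\bar y^*$.

*Equations.* If $P(y_1,\dots,y_n)=0$ is one of the equations over $A$, then $H^dP(N_1/H,\dots,N_n/H)\in A[X,Y]$ vanishes at $(x,y)$ for $d$ large. As $x$ is transcendental over $A$, (P2) shows that $F(a,X,Y)$ divides it in $A[X,Y]$. Transporting by $f$, the transported equation holds at $\bar y^*$.

*Boolean conditions.* At $(f(a),x^*,y^*,\bar y^*)$ the hypotheses of (7) have value $1$ by (S3b). So $B^*_\varepsilon=\bigwedge_l[\theta_l](\bar y^*)^{\varepsilon_l}$ by (S3a), and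
$$[\theta_l](\bar y^*)=\bigvee_{\varepsilon_l=1}B^*_\varepsilon=\bigvee_{\varepsilon_l=1}g(B_\varepsilon)=g([\theta_l](\bar y)).$$
This completes the field step. The extensions in the other direction are symmetric, so $\mathcal I$ is a back-and-forth system and $\mathfrak M\equiv\mathfrak M^*$. $\square$

## 9. Residues of $R$ modulo $p$: proof of Theorem 1

Take $I$ = the set of primes, $O_p=\mathbb Z_p$, $\mu_p=1$. (H1) and (H4) are clear, and (H2), (H3) are (C1)–(C3). By Theorem A the ring $R=\{x\in K:h_p(x)\in D_p\ \forall p\}$ has a decidable theory. It remains to check the hypotheses of Lemma 3.1. The prime $p$ is a unit of $V_p$, since the residue characteristic is $0$. So $\mathfrak m_p=p\mathfrak m_p$, and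
$$D_p/pD_p=(\mathbb Z_p+\mathfrak m_p)/(p\mathbb Z_p+\mathfrak m_p)\cong\mathbb Z_p/p\mathbb Z_p=\mathbb F_p .$$
For a prime $q\ne p$, the residue of $1/q$ lies in $\mathbb Z_p$, so $1/q\in D_p$. By Lemma 3.1, $R$ is a Presburger domain, that is, $\langle R;+,0\rangle\equiv\langle\mathbb Z;+,0\rangle$ by (Sz). So the first guess was wrong. $\blacksquare$

## 10. Prescribed dimensions of $R/pR$: proof of Theorem 2

**(1)⇒(2).** The additive group of a domain is nonzero. It is torsion-free in characteristic $0$ and of exponent $p$ in characteristic $p$. Being nonzero and having exponent $p$ are expressed by single sentences, torsion-freeness by a set of sentences; so these properties pass to $G\equiv R$. And $\mathrm{Th}(G)=\mathrm{Th}(R;+)$ is decidable because $\mathrm{Th}(R;+,\cdot)$ is.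

**(2)⇒(1), case $pG=0$.** If $|G|=p^n$ with $n\ge1$, take $R=\mathbb F_{p^n}$; a finite structure has a decidable theory. If $G$ is infinite, take for $R$ the algebraic closure of $\mathbb F_p$, whose theory is decidable (Tarski); infinite $\mathbb F_p$-vector spaces are elementarily equivalent.

**(2)⇒(1), case $G$ torsion-free.** Let $n_p=\dim_{\mathbb F_p}G/pG\in\{0,1,\dots,\infty\}$. The statement $n_p\ge m$ is a first-order sentence about $G$ (there are $m$ elements none of whose nontrivial combinations with coefficients in $\{0,\dots,p-1\}$ lies in $pG$). So $\{(p,m):n_p\ge m\}$ is decidable.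

**Step 1: auxiliary rings.** *The primes with $n_p\ge1$ may be few, or form a set for which the finiteness question in (H3) has no evident answer; auxiliary rings in which all primes are units make (H3) decidable.* Let $T_\infty$ be the set of ring sentences true in $\mathbb Z_q$ for all but finitely many $q$. It is deductively closed and consistent. It is decidable by (C2), as $\psi\in T_\infty$ if and only if $S_{\neg\psi}$ is finite. It says "integral domain of characteristic $0$", and "$p$ is a unit" for every prime $p$. If $\neg\psi\notin T_\infty$, then $T_\infty\cup\{\psi\}$ is consistent with decidable consequences, and the effective Lindenbaum lemma yields, uniformly in $\psi$, a complete decidable theory $\Theta_\psi\supseteq T_\infty\cup\{\psi\}$. Let $(\Theta_j)_{j\in\mathbb N}$ be a computable list of these theories, each $\psi$ being used infinitely often, and let $O'_j$ be a countable model of $\Theta_j$.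

**Step 2: the data.** *We verify (H1)–(H4).* Let $I=\{p:n_p\ge1\}\sqcup\mathbb N$, with $O_p=\mathbb Z_p$, $\mu_p=n_p$ for $p$ in the first part, and $O_j=O'_j$, $\mu_j=1$ for $j\in\mathbb N$. (H1) and (H4) hold; (H2) holds by (C1) and the uniform decidability of the $\Theta_j$. For (H3) let $\psi$ be given. As $T_\infty$ is decidable, we can distinguish two cases.

* If $\neg\psi\notin T_\infty$, then infinitely many $O'_j$ satisfy $\psi$, and the set in (H3) is infinite.
* If $\neg\psi\in T_\infty$, then no $O'_j$ satisfies $\psi$, and $S_\psi$ is finite. The set in (H3) is $\{p\in S_\psi:n_p\ge1\}$, which is finite and computable by (C3).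

Theorem A gives a domain $R$ of characteristic $0$ with decidable theory.

**Step 3: $\dim R/pR\le n_p$.** *We embed $R/pR$ into a product.* Let $p$ be a prime. At all indices $\iota\in\tilde I$ other than the $(p,\nu)$ with $\nu<n_p$, $p$ is a unit in $D_\iota$: either $D_\iota$ is the preimage of $\mathbb Z_q$ with $q\ne p$, or of some $O'_j$, where $p$ is a unit by $T_\infty$. So an $x\in R$ with $h_{(p,\nu)}(x)\in pD_p$ for all $\nu<n_p$ satisfies $x/p\in R$. As in Section 9, $D_p/pD_p\cong\mathbb F_p$. Hence the map
$$R/pR\ \longrightarrow\ \prod_{\nu<n_p}D_p/pD_p=\prod_{\nu<n_p}\mathbb F_p \tag{9}$$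
is injective. For $n_p=0$ this says $R/pR=0$.

**Step 4: surjectivity of (9).** *Prescribed residues are a patching task.* Let $(c_\nu)_\nu$ be given with $c_\nu\in\{0,\dots,p-1\}$. Apply (S4), in the structure $\mathfrak M$ constructed from the data, with $F=Y$, with $\eta_j$: "$X\in D$ and $X-j\in pD$" for $0\le j<p$, and with a partition $(b_j)_{j<p}$ of $\tilde I$ such that $(p,\nu)\in b_{c_\nu}$ for all $\nu<n_p$. The hypothesis $\mathrm{Inf}_{\zeta_j}$ holds at every index, because all elements of the ball $j+\mathfrak m=j+p\mathfrak m$ satisfy $\eta_j$. We obtain $x\in K$ with $h_\iota(x)\in D_\iota$ at every $\iota$, so $x\in R$, and with residue $c_\nu$ at $(p,\nu)$.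

So $R/pR\cong\prod_{\nu<n_p}\mathbb F_p$, and $\dim_{\mathbb F_p}R/pR=n_p$ as an element of $\{0,1,\dots,\infty\}$, for all $p$. Both $R$ and $G$ are nonzero and torsion-free, so $\langle R;+\rangle\equiv G$ by (Sz). $\blacksquare$
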